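\title{Continuous images of semi-Eberlein compact spaces}

\begin{abstract}
A compact space is semi-Eberlein if it embeds in a product $\mathbb{R}^\kappa$ in such a way that the points lying in $c_0(\kappa)$ are dense in it. We prove that every continuous image of a Corson semi-Eberlein compact space is semi-Eberlein, and we describe an explicit Corson semi-Eberlein compact space that is not Eberlein. Thus there is, in ZFC, a semi-Eberlein compact space that is not Eberlein and has only semi-Eberlein images, which answers a question posed by Kubi\'s and Leiderman in the negative. Together with a theorem of Kalenda, this shows that a semi-Eberlein compact space has only semi-Eberlein images exactly when it is Corson.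
\end{abstract}

\section{The question and the results}\label{sec:intro}

All spaces in this paper are nonempty, compact and Hausdorff, unless they are visibly products of lines or subsets of such products. An \emph{image} of a compact space $K$ is a compact Hausdorff space $L$ for which there is a continuous surjection $f\colon K\to L$.

Every compact space embeds in a product $\mathbb{R}^\kappa$ with the topology of pointwise convergence. One way to classify compact spaces is to ask how small the points can be made by a good choice of the embedding. For $x\in\mathbb{R}^\kappa$ let $\operatorname{supp}x=\{\xi\in\kappa:x(\xi)\neq 0\}$, and put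
\begin{align*}
c_0(\kappa)&=\bigl\{x\in\mathbb{R}^\kappa:\ \{\xi\in\kappa:|x(\xi)|>\varepsilon\}\text{ is finite for every }\varepsilon>0\bigr\},\\
\Sigma(\kappa)&=\bigl\{x\in\mathbb{R}^\kappa:\ \operatorname{supp}x\text{ is countable}\bigr\}.
\end{align*}
Both are linear subspaces of $\mathbb{R}^\kappa$, and $c_0(\kappa)\subset\Sigma(\kappa)$ because $\operatorname{supp}x$ is the union of the sets $\{\xi:|x(\xi)|>1/k\}$. Here $\kappa$ is a cardinal or, what amounts to the same, an arbitrary index set. We can require that all points be small, or only a dense set of them.

\begin{definition}\label{def:classes}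
A compact space $K$ is \emph{Eberlein}, \emph{semi-Eberlein}, \emph{Corson} or \emph{Valdivia} if for some $\kappa$ there is a homeomorphic embedding $h\colon K\to\mathbb{R}^\kappa$ with the property shown in the table.
\begin{center}
\begin{tabular}{ll|ll}
Eberlein: & $h[K]\subset c_0(\kappa)$ & semi-Eberlein: & $c_0(\kappa)\cap h[K]$ is dense in $h[K]$\\
Corson: & $h[K]\subset\Sigma(\kappa)$ & Valdivia: & $\Sigma(\kappa)\cap h[K]$ is dense in $h[K]$
\end{tabular}
\end{center}
\end{definition}

A compact space is Eberlein in this sense if and only if it is homeomorphic to a weakly compact subset of a Banach space; we use only the description in the table. Each class in the table is contained in the class to its right and in the class below it. A compact metrizable space is Eberlein: embed it in $[0,1]^\omega$ and multiply the $n$th coordinate by $1/(n+1)$. So the four classes differ only on nonmetrizable spaces. The cube $\{0,1\}^{\omega_1}$ is semi-Eberlein but not Corson, and its closed subspace $\omega_1+1$ is Valdivia but not semi-Eberlein (Examples~\ref{ex:cube} and~\ref{ex:ordinal}). The two classes on the left pass to closed subspaces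 by definition, and these examples show that the semi-Eberlein property does not.

For images, the bottom row of the table is governed by two published theorems.

\begin{theorem}[Gul'ko \cite{Gulko}; Michael and Rudin \cite{MR}]\label{thm:corson-images}
Every image of a Corson compact space is Corson.
\end{theorem}

\begin{theorem}[Kalenda \cite{Kalenda}]\label{thm:kalenda}
If every image of a compact space $K$ is Valdivia, then $K$ is Corson.
\end{theorem}

Together they say that a Valdivia compact space has only Valdivia images exactly when it is Corson. In the top row, images of Eberlein compact spaces are Eberlein (Remark~\ref{rem:eberlein}), so an Eberlein space has only semi-Eberlein images. The following question, posed in \cite{KL}, asks for the converse.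

\begin{quote}
\textbf{Question.} Must every semi-Eberlein compact space that is not Eberlein have an image that is not semi-Eberlein?
\end{quote}

A positive answer would be Theorem~\ref{thm:kalenda} with $c_0$ in place of $\Sigma$, and the analogy between the rows suggests it. The rows differ in one respect, however. A pointwise limit of a sequence in $\Sigma(\kappa)$ lies in $\Sigma(\kappa)$, while the characteristic functions of the sets $\{0,\dots,n\}$ lie in $c_0(\omega)$ and converge to the constant function $1$. In a Corson space every point in the closure of a set is the limit of a sequence from it. So in a Corson space a dense set of points in $\Sigma(\kappa)$ forces all points into $\Sigma(\kappa)$, but a dense set of points in $c_0(\kappa)$ forces the remaining points only into $\Sigma(\kappa)$. This leaves room for spaces that are Corson and semi-Eberlein without being Eberlein, and these spaces decide the question.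

\begin{theorem}\label{thm:images}
If $K$ is a Corson semi-Eberlein compact space, then every image of $K$ is semi-Eberlein.
\end{theorem}

The counterexample is a space of Talagrand type. Let $X=\omega^\omega$. For a finite sequence $s\in\omega^{<\omega}$ of length $|s|$ let $[s]=\{x\in X:s\subset x\}$ be the set of infinite sequences extending $s$. An \emph{$s$-fan} is a set $A\subset[s]$ such that $x(|s|)\neq y(|s|)$ for all distinct $x,y\in A$. Let $\mathcal{A}_s$ be the family of all $s$-fans and
\[
T=\bigcup_{s\in\omega^{<\omega}}\mathcal{A}_s\ \subset\ \{0,1\}^X,
\]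
where subsets of $X$ are identified with their characteristic functions. The empty set and all singletons belong to $T$, since they are $s$-fans for the empty sequence $s$.

\begin{theorem}\label{thm:example}
The space $T$ is a Corson semi-Eberlein compact space that is not Eberlein, and every image of $T$ is semi-Eberlein.
\end{theorem}

So the answer to the Question is no, in ZFC. The only published result on which this depends is Theorem~\ref{thm:corson-images}. Kalenda's theorem enters only in the following supplement, which describes the exact range of the phenomenon.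

\begin{theorem}\label{thm:range}
For a semi-Eberlein compact space $K$ the following are equivalent:
\begin{enumerate}
\item[(1)] $K$ is Corson;
\item[(2)] every image of $K$ is semi-Eberlein;
\item[(3)] every image of $K$ is Valdivia.
\end{enumerate}
In particular, a semi-Eberlein compact space that is not Eberlein has an image that is not semi-Eberlein if and only if it is not Corson.
\end{theorem}

The proof of Theorem~\ref{thm:images} has to build new coordinates on an image $L$ of $K$. Section~\ref{sec:model} does this when $f$ acts on each coordinate separately. Section~\ref{sec:admissible} shows that a map between Corson spaces respects a suitable partition of the coordinates into blocks, and Section~\ref{sec:induction} runs the argument of the model case block by block.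

\medskip
\noindent\textbf{Notation.} We write $\omega=\{0,1,2,\dots\}$, countable means finite or countably infinite, and $\chi_M$ is the characteristic function of $M$. For $x,y\in\mathbb{R}^\kappa$ and $F\subset\kappa$, ``$|x-y|<\varepsilon$ on $F$'' means that $|x(\xi)-y(\xi)|<\varepsilon$ for all $\xi\in F$. The sets $\{y:|x-y|<\varepsilon\text{ on }F\}$ with $F$ finite and $\varepsilon>0$ form a neighborhood base at $x$.

\section{Null families, sequences and uniform continuity}\label{sec:prelim}

An embedding of a compact space $L$ in a product is the same thing as a family of continuous functions on $L$ that separates points, because a continuous injection of a compact space into a Hausdorff space is an embedding. The condition of landing in $c_0$ translates as follows. For $E\subset L$, a family $\mathcal{G}\subset C(L,[-1,1])$ is \emph{null on $E$} if for every $e\in E$ and $\varepsilon>0$ the set $\{g\in\mathcal{G}:|g(e)|>\varepsilon\}$ is finite. Every finite family is null on $L$. The first lemma says that countably many null families are as good as one, and this freedom is what the whole construction exploits.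

\begin{lemma}\label{lem:glue}
Let $L$ be compact and $E\subset L$. Let $\mathcal{G}_n\subset C(L,[-1,1])$, $n\in\omega$, be families null on $E$ whose union separates the points of $L$. Then there is an embedding $h\colon L\to\mathbb{R}^I$ with $h[E]\subset c_0(I)$. In particular, $L$ is semi-Eberlein if $E$ is dense in $L$, and Eberlein if $E=L$.
\end{lemma}

\begin{proof}
Let $I=\{(n,g):n\in\omega,\ g\in\mathcal{G}_n\}$ and $h(y)(n,g)=g(y)/(n+1)$. The map $h$ is continuous and injective, hence an embedding. Let $e\in E$ and $\varepsilon>0$. If $|h(e)(n,g)|>\varepsilon$, then $n+1<1/\varepsilon$ because $|g(e)|\le1$, so only finitely many $n$ occur; and $|g(e)|>\varepsilon$, so for each $n$ only finitely many $g\in\mathcal{G}_n$ occur. Thus $h(e)\in c_0(I)$.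
\end{proof}

A space is \emph{Fr\'echet--Urysohn} if every point in the closure of a subset $A$ is the limit of a sequence of points of $A$.

\begin{lemma}\label{lem:frechet}
\begin{enumerate}
\item[(a)] Every Corson compact space is Fr\'echet--Urysohn.
\item[(b)] If $K$ is Corson and $h\colon K\to\mathbb{R}^\kappa$ is an embedding with $c_0(\kappa)\cap h[K]$ dense in $h[K]$, then $h[K]\subset\Sigma(\kappa)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $K\subset\Sigma(\mu)$, $A\subset K$ and $x\in\overline{A}$. We look for a countable set $S$ of coordinates that carries $x$ and enough points of $A$ to approximate it. Put $S_0=\operatorname{supp}x$. Given a countable set $S_n$, choose for every finite $F\subset S_n$ and every $k\ge1$ a point $a_{n,F,k}\in A$ with $|a_{n,F,k}-x|<1/k$ on $F$, and let $S_{n+1}$ be the union of $S_n$ and the supports of these countably many points. Let $S=\bigcup_nS_n$ and let $A_0$ be the set of all chosen points. Then $S$ is countable, and $x$ and all points of $A_0$ vanish off $S$. Given a finite $F'\subset\mu$ and $k\ge1$, the set $F=F'\cap S$ lies in some $S_n$, and $|a_{n,F,k}-x|<1/k$ on all of $F'$ since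 both points vanish on $F'\setminus S$. Hence $x\in\overline{A_0}$. The set $\{y\in K:\operatorname{supp}y\subset S\}$ contains $x$ and $A_0$, and restriction to $S$ embeds it in the metrizable space $\mathbb{R}^S$. So some sequence in $A_0$ converges to $x$.

(b) By (a), every point of $h[K]$ is the limit of a sequence from $c_0(\kappa)\cap h[K]\subset\Sigma(\kappa)$. Its support is contained in the union of the countably many countable supports of the terms.
\end{proof}

Part (b) means that for a Corson semi-Eberlein space one embedding witnesses both properties. Part (a) gives the two examples announced in the introduction.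

\begin{example}\label{ex:cube}
The cube $\{0,1\}^{\omega_1}$ is semi-Eberlein, because its finitely supported points lie in $c_0(\omega_1)$ and are dense. It is not Corson, hence not Eberlein: the constant function $1$ is in the closure of the finitely supported points, but the limit of a sequence of them has countable support, so the cube is not Fr\'echet--Urysohn.
\end{example}

\begin{example}\label{ex:ordinal}
The ordinal $\omega_1+1$ with the order topology is Valdivia but not semi-Eberlein. The map $\alpha\mapsto\chi_{[0,\alpha)}$ embeds it in $\{0,1\}^{\omega_1}$, since it is injective and its $\xi$th coordinate is the characteristic function of the clopen set $(\xi,\omega_1]$. The countable ordinals are dense and are sent into $\Sigma(\omega_1)$.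

Suppose that $h\colon\omega_1+1\to\mathbb{R}^\kappa$ is an embedding with $D=h^{-1}[c_0(\kappa)]$ dense, and let $p=h(\omega_1)$. Each $\alpha<\omega_1$ has a countable neighborhood base, so it is the limit of a sequence from $D$, and $h(\alpha)\in\Sigma(\kappa)$. The space is not Fr\'echet--Urysohn, because a sequence of countable ordinals is bounded below $\omega_1$; so it is not Corson, and therefore $p\notin\Sigma(\kappa)$. Hence there are $\varepsilon>0$ and a countably infinite $S\subset\kappa$ with $|p(\xi)|>\varepsilon$ for $\xi\in S$. For $\xi\in S$ and $k\ge1$ choose $\beta_{\xi,k}<\omega_1$ with $|h(\alpha)(\xi)-p(\xi)|<1/k$ for all $\alpha>\beta_{\xi,k}$, and let $\beta<\omega_1$ be the supremum of these countably many ordinals. For $\alpha>\beta$ the point $h(\alpha)$ agrees with $p$ on $S$, so the open set $(\beta,\omega_1]$ misses $D$, a contradiction.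
\end{example}

Finally, we need uniform continuity in a form adapted to products.

\begin{lemma}\label{lem:uniform}
Let $K\subset\mathbb{R}^\kappa$ be compact, $\varphi\colon K\to\mathbb{R}$ continuous and $\varepsilon>0$. There are a finite $F\subset\kappa$ and an integer $m\ge1$ such that $|\varphi(z)-\varphi(z')|\le\varepsilon$ whenever $z,z'\in K$ and $|z-z'|\le1/m$ on $F$.
\end{lemma}

\begin{proof}
For $x\in K$ choose a finite $F_x$ and $\delta_x>0$ such that $|\varphi(z)-\varphi(x)|<\varepsilon/2$ whenever $z\in K$ and $|z-x|<2\delta_x$ on $F_x$. Finitely many of the open sets $U_x=\{z:|z-x|<\delta_x\text{ on }F_x\}$ cover $K$. Let $F$ be the union of the corresponding $F_x$ and let $1/m$ be smaller than the corresponding $\delta_x$. If $z\in U_x$ and $|z-z'|\le1/m$ on $F$, then $z$ and $z'$ are both within $2\delta_x$ of $x$ on $F_x$.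
\end{proof}

\section{A model case: maps that act coordinatewise}\label{sec:model}

Let $K\subset\mathbb{R}^\kappa$ be compact, $D=K\cap c_0(\kappa)$, and let $f\colon K\to L$ be a continuous surjection. By Lemma~\ref{lem:glue}, to prove Theorem~\ref{thm:images} it is enough to find countably many families of functions on $L$ that are null on $f[D]$ and together separate points. We do this first in a case where the answer can be written down.

Let $K\subset[0,1]^\kappa$, let $\varphi_\xi\colon[0,1]\to[0,1]$ be continuous with $\varphi_\xi(0)=0$ for $\xi\in\kappa$, and let $f(x)(\xi)=\varphi_\xi(x(\xi))$ and $L=f[K]$. The coordinate functions $\pi_\xi(y)=y(\xi)$ separate the points of $L$, but they need not form a null family on $f[D]$, because the $\varphi_\xi$ may magnify small values at rates that depend on $\xi$. For instance, let $\varphi_\xi(t)=t^{1/k(\xi)}$ with integers $k(\xi)\ge1$, suppose that $k(\xi_i)=i$ for $i\ge1$, and let $d\in D$ equal $2^{-i}$ at $\xi_i$ and vanish elsewhere. Then $f(d)(\xi_i)=1/2$ for all $i$. Here the remedy is to sort the coordinates by the rate: each family $\{\pi_\xi:k(\xi)=i\}$ is null on $f[D]$, since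 $f(d)(\xi)>\varepsilon$ means $d(\xi)>\varepsilon^i$.

For general $\varphi_\xi$ the rate is recorded by the numbers
\[
m(\xi,j)=\min\{m\ge1:\ \varphi_\xi\le1/j\text{ on }[0,1/m]\},\qquad j\ge1.
\]
Sorting by the whole sequence $(m(\xi,j))_{j\ge1}$ may produce uncountably many classes: every strictly increasing sequence $1=m_1<m_2<\cdots$ arises, from the increasing $\varphi$ that interpolates $\varphi(1/m_j)=1/j$ linearly. Sorting by $m(\xi,j)$ for one $j$ produces countably many classes, but in the class $\{\pi_\xi:m(\xi,j)=m\}$ we control only values above $1/j$. So we discard the values below $1/j$. Let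
\begin{equation}\label{eq:tau}
\tau_j(t)=\operatorname{sign}(t)\max(|t|-1/j,\,0),\qquad t\in[-1,1].
\end{equation}
This is a continuous map of $[-1,1]$ into itself, $\tau_j(t)\neq0$ if and only if $|t|>1/j$, and $|\tau_j(t)-t|\le1/j$. Consequently,
\begin{equation}\label{eq:tausep}
\tau_j(t)\neq\tau_j(t')\quad\text{whenever }2/j<|t-t'|.
\end{equation}
Put $\mathcal{H}_{j,m}=\{\tau_j\circ\pi_\xi:m(\xi,j)=m\}$. If $d\in D$, $m(\xi,j)=m$ and $\tau_j(f(d)(\xi))\neq0$, then $\varphi_\xi(d(\xi))>1/j$, so $d(\xi)>1/m$, and this holds for finitely many $\xi$ only. Thus $\mathcal{H}_{j,m}$ is null on $f[D]$. If $y\neq y'$ in $L$ differ at $\xi$, then by \eqref{eq:tausep} they are separated by $\tau_j\circ\pi_\xi\in\mathcal{H}_{j,m(\xi,j)}$ for large $j$.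

Besides truncation and sorting, the argument used one structural fact: the function $\pi_\xi\circ f$ is small at $d$ whenever $d$ is small at the coordinate $\xi$, and different functions are tied to different coordinates. For a general $f$ no such correspondence is given, and it has to be created.

\section{Retractions that commute with the map}\label{sec:admissible}

Throughout this section and the next we work in the following setting.

\medskip
\noindent\textbf{Setting (S).} $K\subset\Sigma(\kappa)$ and $L\subset[-1,1]^\Lambda\cap\Sigma(\Lambda)$ are compact, $f\colon K\to L$ is a continuous surjection, and $D=K\cap c_0(\kappa)$.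
\medskip

For $M\subset\kappa$ and $N\subset\Lambda$ let $r_M(x)=x\chi_M$ on $\mathbb{R}^\kappa$ and $R_N(y)=y\chi_N$ on $\mathbb{R}^\Lambda$. These continuous maps set the coordinates outside $M$, respectively $N$, equal to zero. In the model case $f\circ r_M=R_M\circ f$ on $K$ for every $M$ with $r_M[K]\subset K$, because $\varphi_\xi(0)=0$. We take this identity as the substitute for acting coordinatewise.

\begin{definition}
A pair $(M,N)$ with $M\subset\kappa$ and $N\subset\Lambda$ is \emph{admissible} if $r_M[K]\subset K$ and $f\circ r_M=R_N\circ f$ on $K$.
\end{definition}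

If $(M,N)$ is admissible, then $R_N[L]=R_N[f[K]]=f[r_M[K]]\subset L$, so $r_M$ and $R_N$ are retractions of $K$ and $L$ that $f$ intertwines. Pairs are ordered by inclusion in both coordinates. For $\beta\in\Lambda$ write $f_\beta(x)=f(x)(\beta)$.

\begin{lemma}\label{lem:admissible}
In setting \textup{(S)}:
\begin{enumerate}
\item[(a)] The coordinatewise union of a nonempty chain of admissible pairs is admissible.
\item[(b)] For all $A\subset\kappa$ and $B\subset\Lambda$ there is an admissible pair $(M,N)$ with $A\subset M$, $B\subset N$ and $|M|,|N|\le\max(|A|,|B|,\aleph_0)$.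
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $(M_i,N_i)$, $i\in J$, be the chain and $(M,N)$ its union. For finite $F\subset\kappa$ and $G\subset\Lambda$ there is an $i$ with $M_i\cap F=M\cap F$ and $N_i\cap G=N\cap G$: each of the finitely many elements of $M\cap F$ and $N\cap G$ is captured by some pair, and we take the largest of these pairs. Let $x\in K$. On any finite $F$ the point $r_Mx$ agrees with some $r_{M_i}x\in K$, and $K$ is closed in $\mathbb{R}^\kappa$, so $r_Mx\in K$. Fix $\beta\in\Lambda$ and $\varepsilon>0$, take $F$ from Lemma~\ref{lem:uniform} for $f_\beta$ and $\varepsilon$, and choose $i$ for $F$ and $G=\{\beta\}$. Then $|f_\beta(r_Mx)-f_\beta(r_{M_i}x)|\le\varepsilon$, and $f_\beta(r_{M_i}x)=(R_{N_i}f(x))(\beta)=(R_Nf(x))(\beta)$. As $\varepsilon$ and $\beta$ are arbitrary, $f(r_Mx)=R_Nf(x)$.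

(b) Admissibility asks three things of each $x\in K$: that $r_Mx\in K$, that $f(r_Mx)$ vanish off $N$, and that $f(r_Mx)$ agree with $f(x)$ on $N$. The first two hold if $r_Mx$ is approximated by points $z\in K$ with $z$ supported in $M$ and $f(z)$ supported in $N$. The third holds if the functions $f_\beta$ with $\beta\in N$ depend only on coordinates in $M$. We close $(A,B)$ under these requirements.

For finite $F\subset\kappa$ choose a nonempty countable $K_F\subset K$ such that $\{z|_F:z\in K_F\}$ is dense in $\{z|_F:z\in K\}$, a subset of the separable metrizable space $\mathbb{R}^F$. For $\beta\in\Lambda$ let $S_\beta$ be the union of finite sets given by Lemma~\ref{lem:uniform} for $f_\beta$ and $\varepsilon=1/j$, $j\ge1$. Then $S_\beta$ is countable, and $f_\beta(x)=f_\beta(x')$ whenever $x,x'\in K$ agree on $S_\beta$. Let $M_0=A$, $N_0=B$ and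
\begin{align*}
M_{n+1}&=M_n\cup\bigcup_{\beta\in N_n}S_\beta\cup\bigcup\{\operatorname{supp}z:\ z\in K_F,\ F\subset M_n\text{ finite}\},\\
N_{n+1}&=N_n\cup\bigcup\{\operatorname{supp}f(z):\ z\in K_F,\ F\subset M_n\text{ finite}\},
\end{align*}
and put $M=\bigcup_nM_n$, $N=\bigcup_nN_n$. Let $\mu=\max(|A|,|B|,\aleph_0)$. If $|M_n|,|N_n|\le\mu$, then $M_n$ has at most $\mu$ finite subsets, and all sets $S_\beta$, $K_F$, $\operatorname{supp}z$ and $\operatorname{supp}f(z)$ are countable, so each step adds at most $\mu$ elements. Hence $|M|,|N|\le\mu$.

Let $Z=\bigcup\{K_F:F\subset M\text{ finite}\}$. Each finite $F\subset M$ lies in some $M_n$, so $\operatorname{supp}z\subset M$ and $\operatorname{supp}f(z)\subset N$ for all $z\in Z$. Let $x\in K$. Given a finite $F'\subset\kappa$ and $\varepsilon>0$, put $F=F'\cap M$ and pick $z\in K_F$ with $|z-x|<\varepsilon$ on $F$. Both $z$ and $r_Mx$ vanish off $M$, so $|z-r_Mx|<\varepsilon$ on $F'$. Therefore $r_Mx\in\overline{Z}\subset K$. By continuity $f(r_Mx)\in\overline{f[Z]}$, and the points vanishing off $N$ form a closed set containing $f[Z]$, so $f(r_Mx)$ vanishes off $N$. For $\beta\in N$ we have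 $S_\beta\subset M$, so $x$ and $r_Mx$ agree on $S_\beta$ and $f_\beta(r_Mx)=f_\beta(x)$. Thus $f(r_Mx)=R_Nf(x)$.
\end{proof}

The countability of supports was used only for the cardinality bound in (b), and there it is needed: if $K=\{0\}$ and $L$ consists of the constant function $1$ on $\omega_1$, then admissibility of $(M,N)$ forces $N=\omega_1$.

\section{Null families on the image}\label{sec:induction}

\begin{proposition}\label{prop:main}
In setting \textup{(S)} there are families $\mathcal{G}_n\subset C(L,[-1,1])$, $n\in\omega$, each null on $f[D]$, whose union separates the points of $L$.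
\end{proposition}

The set $D$ is not assumed to be dense in $K$. The proof is by induction on $|\Lambda|$. An increasing chain of admissible pairs $(M_\alpha,N_\alpha)$ cuts out pairwise disjoint blocks $M_{\alpha+1}\setminus M_\alpha$ of coordinates of $K$, and these blocks play the role of the single coordinates of Section~\ref{sec:model}.

\begin{proof}
We argue by induction on the cardinal $|\Lambda|$, for all $\kappa$, $K$, $L$, $f$ at once. If $\Lambda=\emptyset$, then $L$ is a point and $\mathcal{G}_n=\emptyset$ works. If $\Lambda$ is nonempty and countable, list the coordinate functions of $L$ as a sequence, with repetitions if necessary, and let $\mathcal{G}_n$ consist of the $n$th one. Now let $|\Lambda|=\lambda>\aleph_0$, write $\Lambda=\{\beta_\alpha:\alpha<\lambda\}$, and assume the statement for index sets of cardinality less than $\lambda$.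

\medskip
\noindent\emph{The chain.} We construct admissible pairs $(M_\alpha,N_\alpha)$, $\alpha<\lambda$, increasing in $\alpha$, with $|M_\alpha|,|N_\alpha|\le|\alpha|+\aleph_0<\lambda$. Apply Lemma~\ref{lem:admissible}(b) to $(\emptyset,\emptyset)$ to get $(M_0,N_0)$, and to $(M_\alpha,N_\alpha\cup\{\beta_\alpha\})$ to get $(M_{\alpha+1},N_{\alpha+1})$. At a nonzero limit $\gamma$ take the union of the earlier pairs. It is admissible by Lemma~\ref{lem:admissible}(a), and its size is at most $|\gamma|\cdot(|\gamma|+\aleph_0)=|\gamma|+\aleph_0$. Write
\[
r_\alpha=r_{M_\alpha},\quad R_\alpha=R_{N_\alpha},\quad K_\alpha=r_\alpha[K],\quad L_\alpha=R_\alpha[L]=f[K_\alpha],\quad D_\alpha=K_\alpha\cap c_0(\kappa).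
\]
A point of $K_\alpha$ lies in $K$ and is supported in $M_\alpha\subset M_{\alpha+1}$, so it is fixed by $r_{\alpha+1}$. Hence $K_\alpha\subset K_{\alpha+1}$, and with it $D_\alpha\subset D_{\alpha+1}$ and $L_\alpha\subset L_{\alpha+1}$. Also $r_\alpha[D]\subset D_\alpha$, since setting coordinates equal to zero preserves $c_0(\kappa)$. By admissibility,
\begin{equation}\label{eq:commute}
R_\alpha f(x)=f(r_\alpha x)\qquad(x\in K,\ \alpha<\lambda).
\end{equation}
Points of $L_\alpha$ are supported in $N_\alpha$, so restriction to $N_\alpha$ identifies $L_\alpha$ with a compact subset of $[-1,1]^{N_\alpha}\cap\Sigma(N_\alpha)$. Since $|N_\alpha|<\lambda$, the induction hypothesis applies to $f|_{K_\alpha}\colon K_\alpha\to L_\alpha$. It gives families $\mathcal{G}^\alpha_n\subset C(L_\alpha,[-1,1])$, $n\in\omega$, each null on $f[D_\alpha]$, whose union separates the points of $L_\alpha$.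

\medskip
\noindent\emph{Differences.} The functions $g\circ R_{\alpha+1}$ with $g\in\mathcal{G}^{\alpha+1}_n$ separate the points of $L$. But the levels were treated independently, and nothing prevents these functions from being large at the same point for infinitely many $\alpha$. We need functions tied to one block. For $\alpha<\lambda$ and $g\in\mathcal{G}^{\alpha+1}_n$ let
\[
\hat g_\alpha=\tfrac12\,(g\circ R_{\alpha+1}-g\circ R_\alpha)\in C(L,[-1,1]),
\]
which is defined because $R_\alpha[L]=L_\alpha\subset L_{\alpha+1}$. By \eqref{eq:commute},
\begin{equation}\label{eq:hat}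
\hat g_\alpha(f(x))=\tfrac12\bigl(g(f(r_{\alpha+1}x))-g(f(r_\alpha x))\bigr)\qquad(x\in K),
\end{equation}
and the points $r_{\alpha+1}x$ and $r_\alpha x$ differ only on $M_{\alpha+1}\setminus M_\alpha$. So $\hat g_\alpha(f(x))=0$ when $x$ vanishes on this block, which replaces the hypothesis $\varphi_\xi(0)=0$ of the model case.

\medskip
\noindent\emph{Truncation and sorting.} How small $x$ must be on the block for $\hat g_\alpha(f(x))$ to be small depends on $\alpha$ and $g$. For $j\ge1$ let $m(\alpha,g,j)$ be the least $m\ge1$ for which there is a finite $F\subset\kappa$ such that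
\begin{equation}\label{eq:modulus}
z,z'\in K_{\alpha+1},\ |z-z'|\le\tfrac1m\text{ on }F\quad\Longrightarrow\quad|g(f(z))-g(f(z'))|\le\tfrac2j.
\end{equation}
Such $m$ exist by Lemma~\ref{lem:uniform} applied to $g\circ f$ on $K_{\alpha+1}$. We sort by $m$ alone. There may be uncountably many sets $F$, and the disjointness of the blocks makes it unnecessary to record them. With $\tau_j$ as in \eqref{eq:tau}, put
\begin{align*}
\mathcal{H}_{n,j,m}&=\{\tau_j\circ\hat g_\alpha:\ \alpha<\lambda,\ g\in\mathcal{G}^{\alpha+1}_n,\ m(\alpha,g,j)=m\},\\
\mathcal{H}^0_n&=\{g\circ R_0:\ g\in\mathcal{G}^0_n\},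
\end{align*}
for $n\in\omega$ and $j,m\ge1$. These are countably many families in $C(L,[-1,1])$. We show that, listed in a sequence, they serve as the $\mathcal{G}_n$.

\medskip
\noindent\emph{The families are null on $f[D]$.} Let $d\in D$. For $g\in\mathcal{G}^0_n$ we have $g(R_0f(d))=g(f(r_0d))$ with $r_0d\in D_0$, so $\mathcal{H}^0_n$ is null on $f[D]$ because $\mathcal{G}^0_n$ is null on $f[D_0]$.

Fix $n,j,m$. We show more than is needed: only finitely many pairs $(\alpha,g)$ with $g\in\mathcal{G}^{\alpha+1}_n$ and $m(\alpha,g,j)=m$ satisfy $\tau_j(\hat g_\alpha(f(d)))\neq0$. For such a pair $|\hat g_\alpha(f(d))|>1/j$, so by \eqref{eq:hat}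
\begin{equation}\label{eq:big}
|g(f(r_{\alpha+1}d))-g(f(r_\alpha d))|>\tfrac2j.
\end{equation}
The points $z=r_{\alpha+1}d$ and $z'=r_\alpha d$ lie in $K_{\alpha+1}$ and violate the conclusion of \eqref{eq:modulus}, so $|z(\xi)-z'(\xi)|>1/m$ for some $\xi$. Since $z-z'=d\chi_{M_{\alpha+1}\setminus M_\alpha}$, this means that $\xi\in M_{\alpha+1}\setminus M_\alpha$ and $|d(\xi)|>1/m$. The set $\{\xi:|d(\xi)|>1/m\}$ is finite because $d\in c_0(\kappa)$, and the blocks are pairwise disjoint, so only finitely many $\alpha$ occur. Now fix one such $\alpha$. By \eqref{eq:big}, $|g(f(r_{\alpha+1}d))|>1/j$ or $|g(f(r_\alpha d))|>1/j$. Both $r_{\alpha+1}d$ and $r_\alpha d$ belong to $D_{\alpha+1}$, and $\mathcal{G}^{\alpha+1}_n$ is null on $f[D_{\alpha+1}]$, so each inequality holds for only finitely many $g$. (When $\lambda=\aleph_1$ the families $\mathcal{G}^{\alpha+1}_n$ have at most one element and this last step is vacuous; it is where the induction hypothesis works for larger $\lambda$.)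

\medskip
\noindent\emph{The union separates points.} Let $y\neq y'$ in $L$. They differ at some $\beta_\alpha\in N_{\alpha+1}$, so there is a least $\gamma<\lambda$ with $R_\gamma y\neq R_\gamma y'$. This $\gamma$ is not a nonzero limit, since a coordinate in $N_\gamma=\bigcup_{\alpha<\gamma}N_\alpha$ at which $y$ and $y'$ differ would lie in an earlier $N_\alpha$. If $\gamma=0$, some $g\in\mathcal{G}^0_n$ separates $R_0y$ and $R_0y'$, and $g\circ R_0\in\mathcal{H}^0_n$ separates $y$ and $y'$. If $\gamma=\alpha+1$, choose $n$ and $g\in\mathcal{G}^{\alpha+1}_n$ separating $R_{\alpha+1}y$ and $R_{\alpha+1}y'$. Since $R_\alpha y=R_\alpha y'$ by minimality,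
\[
\hat g_\alpha(y)-\hat g_\alpha(y')=\tfrac12\bigl(g(R_{\alpha+1}y)-g(R_{\alpha+1}y')\bigr)\neq0.
\]
By \eqref{eq:tausep}, for large $j$ the function $\tau_j\circ\hat g_\alpha\in\mathcal{H}_{n,j,m(\alpha,g,j)}$ separates $y$ and $y'$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:images}]
Let $f\colon K\to L$ be a continuous surjection. Since $K$ is semi-Eberlein, we may assume that $K\subset\mathbb{R}^\kappa$ with $D=K\cap c_0(\kappa)$ dense in $K$. Since $K$ is Corson, $K\subset\Sigma(\kappa)$ by Lemma~\ref{lem:frechet}(b). By Theorem~\ref{thm:corson-images}, $L$ is Corson, so we may assume that $L\subset\Sigma(\Lambda)$ for some $\Lambda$. Applying to each coordinate the homeomorphism $t\mapsto t/(1+|t|)$ of $\mathbb{R}$ onto $(-1,1)$, which preserves supports, we may also assume that $L\subset[-1,1]^\Lambda$. This is setting (S). The set $f[D]$ is dense in $L$ because $f$ is continuous and onto. Proposition~\ref{prop:main} and Lemma~\ref{lem:glue} with $E=f[D]$ show that $L$ is semi-Eberlein.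
\end{proof}

The hypothesis that $K$ is Corson served to place $K$ and $L$ in $\Sigma$-spaces, and through Lemma~\ref{lem:admissible}(b) to produce the chain. By Theorem~\ref{thm:range} the conclusion fails for every semi-Eberlein space that is not Corson. The density of $D$ was used twice, both times outside Proposition~\ref{prop:main}: in Lemma~\ref{lem:frechet}(b) and for the density of $f[D]$.

\begin{remark}\label{rem:eberlein}
If $K$ is Eberlein, we may take $K\subset c_0(\kappa)$. Then $D=K$ and $f[D]=L$, so the same proof with the last clause of Lemma~\ref{lem:glue} shows that every image of an Eberlein compact space is Eberlein.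
\end{remark}

\section{The space of fans}\label{sec:fans}

We turn to the space $T$ of Theorem~\ref{thm:example}. For $s\in\omega^{<\omega}$ and $i\in\omega$ let $s^\frown i$ be the sequence $s$ followed by $i$. The cone $[s]$ is the disjoint union of the cones $[s^\frown i]$, and an $s$-fan is a subset of $[s]$ with at most one point in each of them (Figure~\ref{fig:fan}). For distinct $x,y\in X$ let $x\wedge y$ be their longest common initial segment. Two points of a fan determine its vertex:
\begin{equation}\label{eq:vertex}
x,y\in A\in\mathcal{A}_s,\ x\neq y\quad\Longrightarrow\quad s=x\wedge y,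
\end{equation}
because $x$ and $y$ extend $s$ and differ at position $|s|$. The topology of $T$ comes from $\{0,1\}^X$, where $X$ is a bare index set: a basic neighborhood of $A$ consists of the $B\in T$ with $B\cap F=A\cap F$, for a finite $F\subset X$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.85]
\draw[thick] (0,0) node[below]{$\emptyset$} -- (0,1);
\fill (0,1) circle (2pt) node[below right]{$s$};
\draw[thick] (0,1) -- (-3,2) -- (-2.8,2.7) -- (-3.1,3.3) -- (-2.7,4) node[above]{$x_0$};
\draw[thick] (0,1) -- (-1,2) -- (-1.2,2.7) -- (-0.9,3.3) -- (-1.2,4) node[above]{$x_1$};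
\draw[thick] (0,1) -- (1,2) -- (1.1,2.7) -- (1.3,3.3) -- (0.9,4) node[above]{$x_2$};
\draw[dashed,gray] (-3.8,4) -- (-3,2) -- (-2.2,4);
\draw[dashed,gray] (-1.8,4) -- (-1,2) -- (-0.2,4);
\draw[dashed,gray] (0.2,4) -- (1,2) -- (1.8,4);
\fill (-3,2) circle (1.5pt) node[left]{$s^\frown0$};
\fill (-1,2) circle (1.5pt) node[left]{$s^\frown1$};
\fill (1,2) circle (1.5pt) node[right]{$s^\frown2$};
\node at (3,3) {$\cdots$};
\end{tikzpicture}
\caption{An $s$-fan $\{x_0,x_1,x_2,\dots\}$, drawn as a set of branches of the tree $\omega^{<\omega}$. All branches pass through the node $s$, and at most one enters each cone $[s^\frown i]$ (dashed), so any two of them split exactly at $s$.}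
\label{fig:fan}
\end{figure}

\begin{lemma}\label{lem:fans}
Each $\mathcal{A}_s$ is closed in $\{0,1\}^X$, and $T$ is a Corson semi-Eberlein compact space.
\end{lemma}

\begin{proof}
A set $A$ belongs to $\mathcal{A}_s$ if and only if $x\notin A$ for each $x\in X\setminus[s]$ and $\{x,y\}\not\subset A$ for each pair of distinct $x,y\in[s]$ with $x(|s|)=y(|s|)$. Each condition involves at most two coordinates, hence defines a closed set, so $\mathcal{A}_s$ is closed.

Let $B\in\overline{T}$. If $|B|\le1$, then $B\in T$. Otherwise take distinct $x,y\in B$ and let $s=x\wedge y$. The set $U=\{A\subset X:x,y\in A\}$ is an open neighborhood of $B$, so $B\in\overline{U\cap T}$, and $U\cap T\subset\mathcal{A}_s$ by \eqref{eq:vertex}. Hence $B\in\mathcal{A}_s\subset T$. So $T$ is closed in $\{0,1\}^X$, and compact.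

An $s$-fan is countable, since $x\mapsto x(|s|)$ is injective on it. So $T\subset\Sigma(X)$ and $T$ is Corson. A subset of an $s$-fan is an $s$-fan. For $A\in T$ and finite $F\subset X$, the finite set $A\cap F$ therefore belongs to $T$ and agrees with $A$ on $F$. Thus the finite members of $T$, which lie in $c_0(X)$, are dense in $T$.
\end{proof}

It remains to see that $T$ is not Eberlein. The infinite fans keep $T$ itself out of $c_0(X)$, and the first thing to try is to damp the coordinates. For $w\colon X\to(0,1]$ the map $h_w(A)=w\chi_A$ is an embedding of $T$ in $\mathbb{R}^X$. For a single $s$ this succeeds: with $w(x)=1/(x(|s|)+1)$, an $s$-fan has at most $k$ points with $w\ge1/k$, so $h_w[\mathcal{A}_s]\subset c_0(X)$ and $\mathcal{A}_s$ is Eberlein. The weight depends on $s$, and the obstruction to a common weight is the Baire category theorem. Give $X=\omega^\omega$ the product of discrete topologies. It is completely metrizable and the cones form a base, so the theorem takes this form.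

\begin{quote}
(B) If $X$ is covered by countably many sets, then one of them, say $Y$, is dense in some cone $[t]$; that is, $Y$ meets $[u]$ for every $u\supset t$.
\end{quote}

Given $w$, apply (B) to the sets $\{x:w(x)>1/m\}$ and pick a point $x_i$ of $Y$ in each cone $[t^\frown i]$. The fan $\{x_i:i\in\omega\}$ has infinitely many points of weight greater than $1/m$, so $h_w[T]\not\subset c_0(X)$.

For an arbitrary embedding $h$ we assign to each $x$ a coordinate $\alpha_x$ at which $h(\{x\})$ is nonzero. Two points need care. Different $x$ may receive the same coordinate, and $h(A)(\alpha_x)$ may be small for a fan $A\ni x$ although $h(\{x\})(\alpha_x)$ is not. The first is controlled by continuity at $\emptyset$ and the second by continuity at $\{x\}$.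

\begin{proposition}\label{prop:not-eberlein}
The space $T$ is not Eberlein.
\end{proposition}

\begin{proof}
Suppose that $h\colon T\to c_0(\kappa)$ is an embedding. Subtracting $h(\emptyset)\in c_0(\kappa)$, we may assume that $h(\emptyset)=0$. For $x\in X$ we have $h(\{x\})\neq0$ by injectivity, so we can pick $\alpha_x\in\kappa$ and an integer $m_x\ge1$ with $|h(\{x\})(\alpha_x)|>1/m_x$.

\emph{Continuity at $\emptyset$.} For $\alpha\in\kappa$ and $m\ge1$ the set $Y_{\alpha,m}=\{x:|h(\{x\})(\alpha)|>1/m\}$ is finite. Indeed, if it were infinite, then every finite $F\subset X$ would miss some $x\in Y_{\alpha,m}$, so $\emptyset$ would be in the closure of $\{\{x\}:x\in Y_{\alpha,m}\}$, giving $|h(\emptyset)(\alpha)|\ge1/m$. Since $\alpha_x=\alpha$ and $m_x=m$ imply $x\in Y_{\alpha,m}$, the map $x\mapsto\alpha_x$ is finite-to-one on $\{x:m_x=m\}$.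

\emph{Continuity at $\{x\}$.} The function $B\mapsto h(B)(\alpha_x)$ is continuous at $\{x\}$, so there is a finite $F_x\subset X\setminus\{x\}$ such that
\[
B\in T,\ x\in B,\ B\cap F_x=\emptyset\quad\Longrightarrow\quad|h(B)(\alpha_x)|>1/m_x.
\]
Choose $N_x\in\omega$ with $N_x>|x\wedge y|$ for all $y\in F_x$. A fan through $x$ whose vertex is high enough avoids $F_x$: if $x\in A\in\mathcal{A}_s$ and $|s|\ge N_x$, then each $y\in A\setminus\{x\}$ has $|x\wedge y|=|s|\ge N_x$ by \eqref{eq:vertex}, so $y\notin F_x$. Therefore
\begin{equation}\label{eq:high}
x\in A\in\mathcal{A}_s,\ |s|\ge N_x\quad\Longrightarrow\quad|h(A)(\alpha_x)|>1/m_x.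
\end{equation}

\emph{Category.} The countably many sets $X_{m,N}=\{x:m_x=m,\ N_x=N\}$ cover $X$, so by (B) some $X_{m,N}$ meets $[u]$ for every $u$ extending some $t$. Take $s\supset t$ with $|s|\ge N$ and choose $x_i\in X_{m,N}\cap[s^\frown i]$ for $i\in\omega$. Then $A=\{x_i:i\in\omega\}$ is an infinite $s$-fan, and $|h(A)(\alpha_{x_i})|>1/m$ for all $i$ by \eqref{eq:high}. The map $x\mapsto\alpha_x$ is finite-to-one on $X_{m,N}$, so the set $\{\alpha_{x_i}:i\in\omega\}$ is infinite. This contradicts $h(A)\in c_0(\kappa)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:example}]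
Combine Lemma~\ref{lem:fans}, Proposition~\ref{prop:not-eberlein} and Theorem~\ref{thm:images}.
\end{proof}

Both features of $\omega^\omega$ matter. Over the tree $2^{<\omega}$ a fan has at most two points, so the corresponding space lies in $c_0(2^\omega)$. If only the fans contained in a countable set $Y\subset X$ are kept, the resulting closed subspace of $T$ embeds in $\{0,1\}^Y$ and is metrizable, hence Eberlein.

\section{Semi-Eberlein spaces with only semi-Eberlein images}\label{sec:range}

\begin{proof}[Proof of Theorem~\ref{thm:range}]
The implication (1)$\Rightarrow$(2) is Theorem~\ref{thm:images}. Semi-Eberlein spaces are Valdivia because $c_0(\kappa)\subset\Sigma(\kappa)$, which gives (2)$\Rightarrow$(3). The implication (3)$\Rightarrow$(1) is Theorem~\ref{thm:kalenda}. The last assertion is the equivalence of (1) and (2), negated.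
\end{proof}

Among semi-Eberlein spaces that are not Eberlein, both alternatives occur. The space $T$ is Corson. The cube $\{0,1\}^{\omega_1}$ of Example~\ref{ex:cube} is not, so it has an image that is not semi-Eberlein.

\begin{thebibliography}{9}

\bibitem{Gulko}
Gul'ko, 1977.

\bibitem{Kalenda}
O. Kalenda, \emph{Continuous images and other topological properties of Valdivia compacta}, Fund. Math. 162 (1999).

\bibitem{KL}
W. Kubi\'s and A. Leiderman, \emph{Semi-Eberlein spaces}, arXiv:math/0407222 (2004).

\bibitem{MR}
Michael and Rudin, \emph{A note on Eberlein compacts}, Pacific J. Math. 72 (1977).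

\end{thebibliography}
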